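# Strict quasi-Lindelöf Hausdorff spaces with more than $2^{\chi(X)}$ points

All spaces are Hausdorff. For an ordinal $\zeta$, ${}^{\zeta}2$ is the set of functions from $\zeta$ to $2=\{0,1\}$, and ${}^{<\theta}2=\bigcup_{\zeta<\theta}{}^{\zeta}2$. If $\kappa$ is a cardinal, $2^\kappa$ in a size estimate is the cardinal number. For a set $G$, $2^G$ also denotes the product space of $G$ copies of the discrete space $\{0,1\}$. For $m\in\omega$ we write $\omega\setminus m=\{n\in\omega: n\ge m\}$.

## 1. Definitions, with examples

**Character.** $\chi(X)$ is the supremum over $x\in X$ of the least cardinality of a local base at $x$, plus $\aleph_0$. It is always infinite.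

*Example.* Metric spaces have $\chi=\aleph_0$, and so does every finite space, by convention. For infinite $G$ the space $2^G$ has character $|G|$ if $G$ is uncountable: there are $|G|$ basic open sets, and if fewer than $|G|$ basic neighborhoods of a point $r$ are given, some coordinate $e$ is used by none of them, so none of them lies inside the neighborhood $\{r':r'(e)=r(e)\}$.

**Countable chain condition.** A space is *ccc* if every family of pairwise disjoint nonempty open sets is countable.

*Example.* An uncountable discrete space is not ccc. It is a textbook fact that $2^G$ is ccc for every $G$. A dense subspace $Z$ of a ccc space is ccc: if $O\cap Z$ and $O'\cap Z$ are disjoint with $O,O'$ open, then $O\cap O'$ is open and misses the dense set $Z$, so it is empty. Hence a disjoint family in $Z$ comes from a disjoint family in the big space.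

We use ccc through the following selection principle.

**Fact 1.** Let $Z$ be ccc and let $\mathcal O$ be a family of open sets of $Z$. There is a countable $\mathcal O'\subset\mathcal O$ with $\bigcup\mathcal O\subset\overline{\bigcup\mathcal O'}$.

*Proof.* Take a maximal disjoint family $\mathcal E$ of nonempty open sets, each contained in some member of $\mathcal O$. It is countable. For each $E\in\mathcal E$ choose $O_E\in\mathcal O$ with $E\subset O_E$, and let $\mathcal O'=\{O_E:E\in\mathcal E\}$. If $z\in O\in\mathcal O$ had an open neighborhood $N$ disjoint from $\bigcup\mathcal O'$, then $N\cap O$ would be a nonempty open set inside a member of $\mathcal O$ and disjoint from every $E\in\mathcal E$. This contradicts maximality. $\square$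

**Strict quasi-Lindelöf (Arhangel'skiĭ).** $X$ is *strict quasi-Lindelöf* if for every closed $F\subset X$, every open cover $\mathcal W$ of $F$ and every countable decomposition $\mathcal W=\bigcup_{n<\omega}\mathcal W_n$, there are countable $\mathcal V_n\subset\mathcal W_n$ with $F\subset\bigcup_{n<\omega}\overline{\bigcup\mathcal V_n}$.

**Property $Q(\tau)$.** For an infinite cardinal $\tau$, $X$ has $Q(\tau)$ if for every closed $F\subset X$, every open cover $\mathcal W$ of $F$ (by open sets of $X$) and every decomposition $\mathcal W=\bigcup_{i<\tau}\mathcal W_i$, there are *countable* $\mathcal V_i\subset\mathcal W_i$ with $F\subset\bigcup_{i<\tau}\overline{\bigcup\mathcal V_i}$.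

So $Q(\omega)$ is strict quasi-Lindelöf. Two remarks on the definition. First, it does not matter whether the pieces are required to be disjoint: replace $\mathcal W_i$ by $\mathcal W_i\setminus\bigcup_{j<i}\mathcal W_j$, and a solution for the smaller pieces is a solution for the original ones. Second, $Q(\tau)$ implies $Q(\tau')$ for infinite $\tau'<\tau$: pad a decomposition into $\tau'$ pieces with empty pieces.

*Examples.*

- A Lindelöf space has $Q(\tau)$ for all $\tau$. A closed $F$ is covered by a countable $\mathcal V\subset\mathcal W$; assign each member of $\mathcal V$ to one piece containing it.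
- If every closed subspace of $X$ is ccc, then $X$ has $Q(\tau)$ for all $\tau$. Apply Fact 1 in $F$ to the traces $W\cap F$, $W\in\mathcal W_i$. This gives a countable $\mathcal V_i\subset\mathcal W_i$ with $F\cap\bigcup\mathcal W_i\subset\overline{\bigcup\mathcal V_i}$, and the sets on the left cover $F$ as $i$ varies.
- An uncountable discrete space is not strict quasi-Lindelöf: let $F=X$, let $\mathcal W_0$ be the family of all singletons, and let $\mathcal W_n=\emptyset$ for $n\ge1$. More generally, $X$ is not strict quasi-Lindelöf if it has a closed set $F$ with an open cover $\mathcal W$ such that uncountably many $W\in\mathcal W$ contain a point of $F$ and are disjoint from all the other members of $\mathcal W$.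

**Ultrafilter bases and $\mathfrak u$.** A *base* of an ultrafilter $u$ on $\omega$ is a family $\mathcal B\subset u$ such that every member of $u$ contains a member of $\mathcal B$. The cardinal $\mathfrak u$ is the least size of a base of a nonprincipal ultrafilter on $\omega$.

*Example.* A principal ultrafilter has a base consisting of one singleton. A nonprincipal one has no countable base: given infinite sets $B_n\in u$, choose points $a_n,b_n\in B_n$, all distinct for all $n$, and let $S=\{a_n:n<\omega\}$. Neither $S$ nor $\omega\setminus S$ contains any $B_n$, but one of them is in $u$. Since $u$ is a base of itself, $\omega_1\le\mathfrak u\le\mathfrak c=2^{\aleph_0}$.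

**Limits along an ultrafilter.** Let $u$ be an ultrafilter on $\omega$, $S_0\in u$, and let $(y_m)_{m\in S_0}$ be points of a space. A point $q$ is a *$u$-limit* if $\{m\in S_0:y_m\in O\}\in u$ for every neighborhood $O$ of $q$.

*Example.* The $u$-limit of the real sequence $(-1)^m$ is $1$ if the even numbers are in $u$, and $-1$ otherwise.

**Fact 2.** If all $y_m$ lie in a compact set $C$, there is a $u$-limit in $C$.

*Proof.* Otherwise each $q\in C$ has an open neighborhood $O_q$ with $\{m\in S_0:y_m\in O_q\}\notin u$. Finitely many $O_q$ cover $C$, so $S_0$ is a finite union of sets not in $u$, which is impossible. $\square$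

**The cardinal $\theta(\kappa)$.** For infinite $\kappa$, $\theta(\kappa)$ is the least $\theta$ with $2^\theta>2^\kappa$.

*Example.* If $2^{\kappa^+}>2^\kappa$ then $\theta(\kappa)=\kappa^+$; under GCH this is always so. If $2^\omega=2^{\omega_1}<2^{\omega_2}$ then $\theta(\omega)=\theta(\omega_1)=\omega_2$.

**$\Sigma$-product.** The *$\Sigma$-product* in $2^G$ is the subspace $P$ of all $r\in2^G$ whose support $\operatorname{supp}r=\{e\in G:r(e)=1\}$ is countable.

*Example.* If $G$ is countable then $P=2^G$. If $G$ is uncountable, the constant function $1$ is not in $P$, although $P$ is dense in $2^G$ because it contains all functions with finite support.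

## 2. Cardinality against character

Two textbook theorems bound the size of a Hausdorff space by its character. Arhangel'skiĭ's theorem says that $|X|\le2^{\chi(X)}$ if $X$ is Lindelöf, and the Hajnal–Juhász inequality says that $|X|\le2^{\chi(X)}$ if $X$ is ccc. The first two examples of strict quasi-Lindelöf spaces above therefore satisfy this bound, and so does a discrete strict quasi-Lindelöf space, because it is countable. Bella and Spadaro, in "A common extension of Arhangel'skii's Theorem and the Hajnal-Juhasz inequality" (arXiv:1907.04344, 2019), ask whether this is always so: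

> Let $X$ be a strict quasi-Lindelöf Hausdorff space. Is it true that $|X|\le2^{\chi(X)}$?

The answer is no.

**Theorem A.** There is, in ZFC, a strict quasi-Lindelöf Hausdorff space $X$ with $\chi(X)=\mathfrak c$ and $|X|>2^{\mathfrak c}$.

**Theorem B.** Let $\rho$ be a regular uncountable cardinal and let either

- (a) $\kappa\ge\mathfrak u$ and $\rho\le\min(\kappa,\mathfrak c)$, or
- (b) $\kappa\ge\mathfrak c$ and $\rho\le\min(\kappa,2^{\mathfrak c})$.

Then there is a Hausdorff space $X$ with $\chi(X)=\kappa$ and $|X|=2^{\theta(\kappa)}>2^\kappa$, having $Q(\tau)$ for every infinite $\tau<\rho$. In particular (take $\rho=\omega_1$ in (a)), for every $\kappa\ge\mathfrak u$ there is a strict quasi-Lindelöf Hausdorff space with $\chi(X)=\kappa$ and $|X|>2^\kappa$.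

Theorem A is case (b) with $\kappa=\mathfrak c$ and $\rho=\omega_1$. There is also a positive result.

**Theorem C.** Let $X$ be Hausdorff, let $\omega\le\tau\le\kappa$, let $X$ have $Q(\tau)$, and suppose that each $p\in X$ has a local base $\mathcal B_p=\bigcup_{i<\tau}\mathcal B_p^i$ of open sets, $|\mathcal B_p|\le\kappa$, such that the intersection of any countable subfamily of any $\mathcal B_p^i$ is a neighborhood of $p$. Then $|X|\le2^\kappa$. Consequently:

1. a strict quasi-Lindelöf Hausdorff space with $\chi(X)=\omega$ has $|X|\le2^\omega$;
2. $Q(\chi(X))$ implies $|X|\le2^{\chi(X)}$.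

We prove Theorem C first. Its proof is the natural attempt at a positive answer, and it shows where that attempt stops.

## 3. The closing-off argument and the countable pieces it needs

On a first reading, take $\tau=\kappa=\omega$ and $\mathcal B_p=\{B_p^i:i<\omega\}$ with $\mathcal B_p^i=\{B_p^i\}$. That is consequence 1, the simplest case of the question.

**Step 1: closures of small sets are small.** We show that $|S|\le2^\kappa$ implies $|\overline S|\le2^\kappa$. We may assume $S\neq\emptyset$. For $y\in\overline S$ choose a point $s_B\in B\cap S$ for each $B$ in a local base $\mathcal C_y$ at $y$, closed under finite intersections and of size at most $\kappa$. Let $S_y=\{s_B:B\in\mathcal C_y\}$. Then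
$$\bigcap_{B\in\mathcal C_y}\overline{S_y\cap B}=\{y\}.$$
Indeed, if $B,B'\in\mathcal C_y$ then $s_{B\cap B'}\in S_y\cap B\cap B'$, so $y\in\overline{S_y\cap B}$. If $z\ne y$, then $z$ has a neighborhood disjoint from some $B\in\mathcal C_y$, so $z\notin\overline{S_y\cap B}$. Hence $y$ is determined by the family $\{S_y\cap B:B\in\mathcal C_y\}$ of at most $\kappa$ nonempty subsets of $S$, each of size at most $\kappa$. There are at most $(|S|^\kappa)^\kappa\le2^\kappa$ such families.

**Step 2: a small set that is closed under the relevant choices.** We build $H\subset X$ with $|H|\le2^\kappa$ that reflects every failure of covering witnessed by few sets. For $S\subset X$ let $\mathcal B(S)=\bigcup_{x\in S}\mathcal B_x$. Define recursively increasing sets $H_\xi\subset X$, $\xi<\kappa^+$, with $|H_\xi|\le2^\kappa$, such that with $H_{<\xi}=\bigcup_{\eta<\xi}H_\eta$: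

- $\overline{H_{<\xi}}\subset H_\xi$;
- whenever $(\mathcal V_i)_{i<\tau}$ is a sequence of countable subfamilies of $\mathcal B(H_{<\xi})$ and $X\setminus\bigcup_{i<\tau}\overline{\bigcup\mathcal V_i}\ne\emptyset$, the set $H_\xi$ meets $X\setminus\bigcup_{i<\tau}\overline{\bigcup\mathcal V_i}$.

This is possible: since $\kappa^+\le2^\kappa$ we have $|H_{<\xi}|\le2^\kappa$, so $|\overline{H_{<\xi}}|\le2^\kappa$ by Step 1, and $|\mathcal B(H_{<\xi})|\le2^\kappa$, so there are at most $((2^\kappa)^\omega)^\tau=2^\kappa$ sequences to treat, each of which requires one new point. Let $H=\bigcup_{\xi<\kappa^+}H_\xi$. Then $|H|\le2^\kappa$.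

**Step 3: $H$ is closed.** This is needed to apply $Q(\tau)$ to $H$. Let $y\in\overline H$ and choose a point of $H$ in each member of $\mathcal B_y$. These are at most $\kappa$ points, so by regularity of $\kappa^+$ they all lie in one $H_\xi$. Then $y\in\overline{H_\xi}\subset\overline{H_{<\xi+1}}\subset H_{\xi+1}$.

**Step 4: $H=X$.** Suppose $p\in X\setminus H$. For each $x\in H$ choose disjoint $V_x\in\mathcal B_x$ and $D_x\in\mathcal B_p$. Sort the sets $V_x$ by the piece of $\mathcal B_p$ in which $D_x$ lies:
$$\mathcal W_i=\{V_x:x\in H,\ D_x\in\mathcal B_p^i\}\qquad(i<\tau).$$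
The family $\bigcup_{i<\tau}\mathcal W_i$ covers the closed set $H$. By $Q(\tau)$ there are countable $\mathcal V_i\subset\mathcal W_i$ with $H\subset\bigcup_{i<\tau}\overline{\bigcup\mathcal V_i}$. For each $V\in\mathcal V_i$ choose $x$ with $V=V_x$ and $D_x\in\mathcal B_p^i$. The intersection of these countably many $D_x$ is a neighborhood of $p$, by hypothesis, and it is disjoint from $\bigcup\mathcal V_i$. So
$$p\notin\overline{\bigcup\mathcal V_i}\quad\text{for all }i<\tau. \tag{1}$$
The chosen points $x$, over all $i<\tau$, number at most $\tau\cdot\omega\le\kappa$, so $\bigcup_{i<\tau}\mathcal V_i\subset\mathcal B(H_{<\xi})$ for some $\xi<\kappa^+$. By (1) the set $X\setminus\bigcup_i\overline{\bigcup\mathcal V_i}$ is nonempty, so $H_\xi$ meets it. This contradicts $H\subset\bigcup_i\overline{\bigcup\mathcal V_i}$. Hence $X=H$ and $|X|\le2^\kappa$.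

**Step 5: the two consequences.** For 1 take $\tau=\kappa=\omega$, and for 2 take $\tau=\kappa=\chi(X)$. In both cases index $\mathcal B_p$ by $\tau$ (with repetitions if necessary) and let each $\mathcal B_p^i$ consist of a single open set. The hypothesis on countable intersections is then trivial. $\blacksquare$

**Where this stops for uncountable character.** Suppose $\chi(X)=\kappa>\omega$ and only $Q(\omega)$ is given. Everything goes through except (1). The decomposition may have only countably many pieces, so sets $V_x$ belonging to uncountably many different $D\in\mathcal B_p$ may have to share one piece $\mathcal W_i$. A countable $\mathcal V_i\subset\mathcal W_i$ then involves countably many different $D_x$, and a countable intersection of neighborhoods of $p$ need not be a neighborhood of $p$. In $2^{\omega_1}$, for instance, the neighborhoods $\{r:r(n)=0\}$, $n<\omega$, of the zero function have an intersection that contains no nonempty basic open set. A counterexample must exploit this: in it, the union of countably many open sets taken from one piece should tend to be dense, although each of them can be kept away from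 $p$.

## 4. Colored ultrafilters

From here to the end of Section 9, $\kappa$ and $\rho$ are as in Theorem B. Note $\omega_1\le\rho\le\kappa$. The space will be a union of more than $2^\kappa$ clopen pieces together with at most $2^\kappa$ extra points that tie the pieces together. Each extra point uses an ultrafilter on $\omega$ with a small base, and it carries a color in $\rho$. The lemma provides the ultrafilters.

**Lemma 1.** There are a set $\mathcal U$ of nonprincipal ultrafilters on $\omega$, each $u\in\mathcal U$ with a base $\mathcal B_u$ of size $\le\kappa$, with $|\mathcal U|\le2^\kappa$, and a map $c:\mathcal U\to\rho$, such that for every infinite $S\subset\omega$ and every $i<\rho$ there is $u\in\mathcal U$ with $S\in u$ and $c(u)=i$.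

*Proof.* It suffices to find *distinct* nonprincipal ultrafilters $u_{S,i}\ni S$ with bases of size $\le\kappa$, one for each pair $(S,i)$ with $S\subset\omega$ infinite and $i<\rho$, and to put $c(u_{S,i})=i$. The number of pairs is $\max(\mathfrak c,\rho)\le2^\kappa$.

Case (b), $\kappa\ge\mathfrak c$. Every ultrafilter on $\omega$ is a base of itself, of size $\le\mathfrak c\le\kappa$. By the textbook count of ultrafilters, transported by a bijection $\omega\to S$, every infinite $S$ lies in $2^{\mathfrak c}$ nonprincipal ultrafilters. List the $\max(\mathfrak c,\rho)\le2^{\mathfrak c}$ pairs in the order type of this cardinal and choose recursively. At each stage fewer than $2^{\mathfrak c}$ ultrafilters have been used, so a new one containing $S$ is available.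

Case (a), $\kappa\ge\mathfrak u$ and $\rho\le\mathfrak c$. Let $u_0$ be a nonprincipal ultrafilter with a base of size $\mathfrak u\le\kappa$. For infinite $S$ take an almost disjoint family of $\mathfrak c$ infinite subsets $D$ of $S$ (a textbook fact). For each $D$, a bijection $\omega\to D$ carries $u_0$ to a nonprincipal ultrafilter on $\omega$ that contains $D$, hence $S$, and has a base of size $\le\kappa$. For different $D,D'$ these are different, because a nonprincipal ultrafilter cannot contain the two sets $D,D'$ with finite intersection. So $S$ lies in $\mathfrak c$ nonprincipal ultrafilters with bases of size $\le\kappa$. There are $\mathfrak c$ pairs, and we choose recursively as before. $\square$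

## 5. A tree that makes every infinite set of branches accumulate

We want a set $L$ with $|L|>2^\kappa$ and only $2^\kappa$ labels such that every infinite subset of $L$ clusters at a label, while distinct labels can be separated. Branches of a tree, with nodes of countable cofinality and ultrafilters as labels, do this.

**Step 1: the height of the tree.** Let $\theta=\theta(\kappa)$. Clearly $\kappa<\theta\le2^\kappa$. If $\eta<\theta$ then $2^{|\eta|}\le2^\kappa$ by minimality of $\theta$, so
$$|{}^{<\theta}2|\le\theta\cdot2^\kappa=2^\kappa .$$
Moreover $\theta$ is regular. Otherwise $\max(\kappa,\operatorname{cf}\theta)<\theta$. A function $\theta\to2$ is determined by its restrictions to a cofinal set of $\operatorname{cf}\theta$ ordinals below $\theta$, so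
$$2^\theta\le|{}^{<\theta}2|^{\operatorname{cf}\theta}\le(2^\kappa)^{\operatorname{cf}\theta}=2^{\max(\kappa,\operatorname{cf}\theta)}\le2^\kappa,$$
a contradiction. So $\theta$ is regular and uncountable.

**Step 2: branches, nodes and levels of splitting.** Let $L={}^\theta2$, so $|L|=2^\theta>2^\kappa$. Let
$$T=\bigcup\{{}^\zeta2:\zeta<\theta,\ \operatorname{cf}\zeta=\omega\},\qquad |T|\le2^\kappa .$$
For each $\zeta<\theta$ with $\operatorname{cf}\zeta=\omega$ fix a strictly increasing sequence $0=\zeta_0<\zeta_1<\cdots$ with supremum $\zeta$. For $s\in T$ with domain $\zeta$ and $x\in L$ with $s\not\subset x$, let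
$$\Delta(x,s)=\min\{\eta<\zeta:x(\eta)\ne s(\eta)\},$$
and let $n_s(x)$ be the unique $n$ with $\zeta_n\le\Delta(x,s)<\zeta_{n+1}$. For $S\subset\omega$ put
$$L(s,S)=\{x\in L:s\not\subset x,\ n_s(x)\in S\}.$$

*Example.* Let $\operatorname{dom}s=\omega$ with the sequence $\zeta_n=n$. Then $n_s(x)=\Delta(x,s)$, and $L(s,S)$ consists of the branches whose first disagreement with $s$ is at a place in $S$. Let $K=\{x_j:j<\omega\}$, where $x_j$ is $1$ at $j$ and $0$ elsewhere. With $s$ the zero function on $\omega$ we get $n_s(x_j)=j$, so the $x_j$ converge to $s$ level by level.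

We shall often use that if $S\subset\omega\setminus m$, then $x\in L(s,S)$ implies $\Delta(x,s)\ge\zeta_m$, so $x$ and $s$ agree below $\zeta_m$. Also, since $u\in\mathcal U$ is nonprincipal, it contains every cofinite set, so there are $S\in\mathcal B_u$ inside any given cofinite set.

**Step 3: separation.** The next two facts will give the Hausdorff property.

**(F1)** For $x\in L$, $s\in T$, $u\in\mathcal U$ there is $S\in\mathcal B_u$ with $x\notin L(s,S)$.

*Proof.* If $s\subset x$, any $S$ works. Otherwise choose $S\in\mathcal B_u$ with $n_s(x)\notin S$. $\square$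

**(F2)** If $(s,u)\ne(t,v)$ in $T\times\mathcal U$, there are $S\in\mathcal B_u$ and $S'\in\mathcal B_v$ with $L(s,S)\cap L(t,S')=\emptyset$.

*Proof.* Let $\zeta=\operatorname{dom}s$ and $\zeta'=\operatorname{dom}t$, with fixed sequences $(\zeta_n)$ and $(\zeta'_n)$.

If $s=t$, then $u\ne v$, so there are disjoint $S\in\mathcal B_u$, $S'\in\mathcal B_v$. A common point $x$ would have $n_s(x)\in S\cap S'$.

If $s,t$ are incompatible, let $\delta$ be the first place where they differ, choose $m$ with $\zeta_m>\delta$ and $\zeta'_m>\delta$, and take $S,S'\subset\omega\setminus m$. A common point $x$ would agree with $s$ and with $t$ on $\delta+1$, but $s(\delta)\neq t(\delta)$.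

If $s\subsetneq t$, then $\zeta<\zeta'$. Choose $m$ with $\zeta'_m>\zeta$, take $S'\subset\omega\setminus m$, and take any $S\in\mathcal B_u$. If $x\in L(t,S')$, then $x$ agrees with $t$ below $\zeta'_m$, so $s\subset x$ and $x\notin L(s,S)$. The case $t\subsetneq s$ is symmetric. $\square$

**Step 4: accumulation.** Now the fact for which the tree was built.

**(F3)** If $K\subset L$ is infinite, there are $s\in T$ and $x_j\in K$ $(j<\omega)$ with $n_s(x_j)$ strictly increasing in $j$.

*Proof.* Call $r\in{}^{<\theta}2$ *big* if infinitely many $x\in K$ extend it. The empty function is big, and a big node has a big immediate successor, since it has only two immediate successors. Climb along big nodes, taking unions at limits. Either we reach a limit $\zeta^*<\theta$ at which the union $b\in{}^{\zeta^*}2$ is not big, and we stop; or we never stop and obtain $b\in{}^\theta2$, and we put $\zeta^*=\theta$. In both cases $\zeta^*$ is a limit ordinal, $b{\restriction}\eta$ is big for each $\eta<\zeta^*$, and only finitely many $x\in K$ satisfy $b\subset x$ (in the second case at most one, namely $x=b$).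

Write $\Delta(x,b)$ for the first place where $x$ and $b$ disagree, when $b\not\subset x$. For $\eta<\zeta^*$, infinitely many $x\in K$ extend $b{\restriction}\eta$ and all but finitely many of them do not extend $b$, so some $x\in K$ has $\eta\le\Delta(x,b)<\zeta^*$. Hence $\{\Delta(x,b):x\in K,\ b\not\subset x\}$ is unbounded in $\zeta^*$, so it is infinite. Let $\delta_0<\delta_1<\cdots$ be its first $\omega$ elements and $\zeta=\sup_j\delta_j$. Then $\operatorname{cf}\zeta=\omega$ and $\zeta\le\zeta^*$. We have $\zeta<\theta$: this is clear if $\zeta^*<\theta$, and if $\zeta^*=\theta$ it holds because $\theta$ is regular and uncountable. So $s=b{\restriction}\zeta\in T$. Pick $x_j\in K$ with $\Delta(x_j,b)=\delta_j<\zeta$. Then $s\not\subset x_j$ and $\Delta(x_j,s)=\delta_j$. Since $\delta_j\to\zeta$, the numbers $n_s(x_j)$ tend to infinity, and a subsequence has $n_s(x_j)$ strictly increasing. $\square$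

**The tree alone does not suffice.** Let $Y=L\cup(T\times\mathcal U)$, with the points of $L$ isolated and with basic neighborhoods $\{(s,u)\}\cup L(s,S)$, $S\in\mathcal B_u$, of $(s,u)$. By (F1) and (F2), $Y$ is Hausdorff. It has character at most $\kappa$ and more than $2^\kappa$ points. Every infinite $K\subset L$ has an accumulation point: take $s$ and $x_j$ from (F3), let $S_0=\{n_s(x_j):j<\omega\}$, and choose $u\in\mathcal U$ with $S_0\in u$; every $S\in\mathcal B_u$ meets $S_0$ in an infinite set, so $L(s,S)$ contains infinitely many $x_j$. So branches cause no trouble. But the labels do. The set $T\times\mathcal U$ is closed and discrete in $Y$. For $f\in{}^\omega2$ let $s_f\in{}^{\omega+\omega}2$ be $f$ followed by zeros. Let $\zeta=\omega+\omega$, choose $m$ with $\zeta_m\ge\omega$, fix $u\in\mathcal U$ and $S\in\mathcal B_u$ with $S\subset\omega\setminus m$, and put $W_f=\{(s_f,u)\}\cup L(s_f,S)$. Every branch in $L(s_f,S)$ extends $f$, so the sets $W_f$ are pairwise disjoint, and they cover the closed set $F=\{(s_f,u):f\in{}^\omega2\}$. By the last example of strict quasi-Lindelöf failure in Section 1, $Y$ is not strict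 quasi-Lindelöf. We need neighborhoods of labels that meet each other much more, and the separation of labels must be done by a ccc space.

## 6. A $\Sigma$-product that separates labels while large families stay dense

**Step 1: the space $P$.** Let $G=[\rho]^2\cup(\rho\times\kappa)$ (disjoint union). As $\rho\le\kappa$, $|G|=\kappa$. Let $P\subset2^G$ be the $\Sigma$-product. For a finite partial function $f$ from $G$ to $2$ let $[f]=\{r\in P:f\subset r\}$. These are the basic open sets of $P$; they are clopen in $P$, there are $\kappa$ of them, and each is nonempty (extend $f$ by $0$). If $\operatorname{dom}f\cap\operatorname{dom}g=\emptyset$, then $[f]\cap[g]=[f\cup g]\ne\emptyset$. If $f,g$ disagree at a coordinate, then $[f]\cap[g]=\emptyset$. We use: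

- $P$ is ccc, because it is dense in $2^G$;
- $w(P)\le\kappa$ and $|P|\le\kappa^\omega\le2^\kappa$, because an element of $P$ is determined by its support;
- every sequence in $P$ lies in a compact subset of $P$: if $G_0$ is the countable union of the supports, then $\{r:\operatorname{supp}r\subset G_0\}$ is homeomorphic to $2^{G_0}$.

**Step 2: the clopen sets attached to labels.** For the moment let $A$ be any set with $|A|\le2^\kappa$ and let $\alpha:A\to\rho$ be any map (the *color*). The set $\{\nu\in{}^\kappa2:\nu^{-1}(1)\text{ is uncountable}\}$ has size $2^\kappa$: split $\kappa$ into two sets of size $\kappa$, let $\nu$ be $1$ on the first (this is uncountable, as $\kappa\ge\omega_1$) and arbitrary on the second. Fix an injection $a\mapsto\nu_a$ of $A$ into this set. For $a\in A$, $\alpha=\alpha(a)$, and a finite $E\subset\kappa$, let $J_{a,E}$ be the set of all $r\in P$ such that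

- $r(\alpha,\delta)=\nu_a(\delta)$ for all $\delta\in E$, and
- for all $\beta\in E\cap\rho$ with $\beta\ne\alpha$: $r(\{\alpha,\beta\})=1$ if $\alpha<\beta$, and $r(\{\alpha,\beta\})=0$ if $\alpha>\beta$.

So $J_{a,E}$ is a nonempty basic clopen set, and it depends only on the finite set of coordinates
$$D_{a,E}=\{(\alpha,\delta):\delta\in E\}\cup\{\{\alpha,\beta\}:\beta\in E\cap\rho,\ \beta\ne\alpha\}. \tag{2}$$
Clearly $J_{a,E}\cap J_{a,E'}=J_{a,E\cup E'}$, so $J_{a,E}$ shrinks as $E$ grows.

*Example.* Let $\alpha(a)=0$, $\alpha(b)=1$, $E=\{1\}$, $E'=\{0\}$. Then $J_{a,E}=\{r:r(0,1)=\nu_a(1),\ r(\{0,1\})=1\}$ and $J_{b,E'}=\{r:r(1,0)=\nu_b(0),\ r(\{0,1\})=0\}$, where $(0,1),(1,0)\in\rho\times\kappa$ and $\{0,1\}\in[\rho]^2$. They are disjoint because of the coordinate $\{0,1\}$.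

**Step 3: separation.** The coordinates in $\rho\times\kappa$ separate labels of the same color from each other and all labels from points of $P$. The coordinates in $[\rho]^2$ separate labels of different colors.

**(F4)** For $r\in P$ and $a\in A$ there are a finite $E$ and an open $O\ni r$ in $P$ with $O\cap J_{a,E}=\emptyset$.

*Proof.* The set $\nu_a^{-1}(1)$ is uncountable and $\operatorname{supp}r$ is countable, so there is $\delta$ with $\nu_a(\delta)=1$ and $r(\alpha(a),\delta)=0$. Take $E=\{\delta\}$ and $O=\{r'\in P:r'(\alpha(a),\delta)=0\}$. $\square$

**(F5)** For $a\ne b$ in $A$ there are finite $E,E'$ with $J_{a,E}\cap J_{b,E'}=\emptyset$.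

*Proof.* If $\alpha(a)\ne\alpha(b)$, take $E=\{\alpha(b)\}$ and $E'=\{\alpha(a)\}$. If, say, $\alpha(a)<\alpha(b)$, then $r\in J_{a,E}$ requires $r(\{\alpha(a),\alpha(b)\})=1$, while $r\in J_{b,E'}$ requires the value $0$ there. If $\alpha(a)=\alpha(b)$, take $E=E'=\{\delta\}$ with $\nu_a(\delta)\ne\nu_b(\delta)$: the two sets require different values at $(\alpha(a),\delta)$. $\square$

**Step 4: countably many colors give a dense union.** This is the gain over the tree. A given coordinate of $G$ can be used only by labels of at most two colors.

**(F6)** Let $a_i\in A$ $(i<\omega)$ have pairwise distinct colors, let $E_i\subset\kappa$ be finite, and let $O\subset P$ be nonempty and open. Then $O\cap J_{a_i,E_i}\ne\emptyset$ for some $i$.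

*Proof.* We may assume $O=[f]$ with $D=\operatorname{dom}f$ finite. By (2), a coordinate $(\alpha,\delta)$ lies in $D_{a_i,E_i}$ only if $\alpha(a_i)=\alpha$, and $\{\alpha,\beta\}$ lies in it only if $\alpha(a_i)\in\{\alpha,\beta\}$. As the colors are distinct, each coordinate lies in at most two of the sets $D_{a_i,E_i}$. Hence $D\cap D_{a_i,E_i}=\emptyset$ for some $i$ (in fact for all but finitely many). For this $i$ the requirements of $O$ and $J_{a_i,E_i}$ concern disjoint sets of coordinates, so $O\cap J_{a_i,E_i}\ne\emptyset$. $\square$

**The $\Sigma$-product alone does not suffice either.** Consider $A\cup(P\times L)$, where $P\times L$ is open and has the product topology with $L$ discrete, and where the basic neighborhoods of $a\in A$ are $\{a\}\cup(J_{a,E}\times L)$. Fix $r\in P$ and let $F=\{r\}\times L$. This set is closed in $P\times L$, and by (F4) no $a\in A$ is in its closure. So $F$ is closed, and it is covered by the pairwise disjoint open sets $P\times\{x\}$, $x\in L$. Hence the space is not strict quasi-Lindelöf. A closed set that meets infinitely many of the copies $P\times\{x\}$ must be forced to contain labels,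 in fact labels of all colors, so that (F6) applies. The tree can force this.

## 7. The space $X$

**Step 1: labels and topology.** We join the two constructions. A label now records a node, an ultrafilter and a point of $P$:
$$A=T\times\mathcal U\times P,\qquad |A|\le2^\kappa,\qquad \alpha(s,u,q)=c(u)\in\rho .$$
Use Section 6 with this $A$ and $\alpha$. Let $X=A\cup(P\times L)$ (disjoint union). Declare $P\times L$ open, with the product topology where $L$ is discrete. Basic neighborhoods of $a=(s,u,q)\in A$ are
$$N(a;E,O,S)=\{a\}\cup(J_{a,E}\times L)\cup(O\times L(s,S)), \tag{3}$$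
where $E\subset\kappa$ is finite, $O$ is a basic open neighborhood of $q$ in $P$, and $S\in\mathcal B_u$.

The part $J_{a,E}\times L$ comes from Section 6. The part $O\times L(s,S)$ makes $a$ a limit of points $(r,x)$ for which $x$ approaches $s$ along $u$ and $r$ approaches $q$.

We check that this defines a topology in which all sets (3) are open. Call $W\subset X$ open if $W\cap(P\times L)$ is open in $P\times L$ and for each $a\in W\cap A$ some set (3) is contained in $W$. Each set (3) is open, since $N(a;E,O,S)\setminus\{a\}$ is open in $P\times L$. Open sets are closed under finite intersections, because $N(a;E_1,O_1,S_1)\cap N(a;E_2,O_2,S_2)$ contains $N(a;E_1\cup E_2,O,S)$ whenever $O\subset O_1\cap O_2$ is a basic neighborhood of $q$ and $S\in\mathcal B_u$ satisfies $S\subset S_1\cap S_2$.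

**Step 2: $\chi(X)=\kappa$ and $|X|=2^{\theta(\kappa)}$.** At $a\in A$ there are at most $\kappa$ finite sets $E$, at most $\kappa$ basic sets $O$ and at most $\kappa$ sets $S\in\mathcal B_u$. At $(r,x)$ the sets $O\times\{x\}$ with $O\ni r$ basic open in $P$ form a local base of size $\le\kappa$. So $\chi(X)\le\kappa$.

Conversely, consider a point $(r,x)$ and its open neighborhood $P\times\{x\}\cong P$. A local base of size less than $\kappa$ would give fewer than $\kappa$ basic open neighborhoods $[f]$ of $r$ in $P$ such that every neighborhood of $r$ contains one of them. The union of their finite domains has size less than $\kappa$, as $\kappa$ is uncountable, so some $e\in G$ lies outside it. Each $[f]$ contains an $r'$ with $r'(e)\ne r(e)$ (change $r$ at $e$ only), so none of them lies in the neighborhood $\{r':r'(e)=r(e)\}$ of $r$, a contradiction. So $\chi(X)=\kappa$.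

Finally $|A|,|P|\le2^\kappa<|L|$, so $|X|=|L|=2^{\theta(\kappa)}>2^\kappa$.

**Step 3: $X$ is Hausdorff.** There are three kinds of pairs.

*Two points of $P\times L$* are separated in the open Hausdorff subspace $P\times L$.

*$(r,x)$ and $a=(s,u,q)$.* Take $E$ and $O_r\ni r$ from (F4), so that $O_r\cap J_{a,E}=\emptyset$, and $S\in\mathcal B_u$ from (F1), so that $x\notin L(s,S)$. Then $O_r\times\{x\}$ and $N(a;E,P,S)$ are disjoint.

*$a=(s,u,q)\ne b=(t,v,q')$.* Apply (F5) to $a,b$, (F4) to $q$ and $b$, and (F4) to $q'$ and $a$. Taking unions of the finite sets obtained, and shrinking the open sets to basic ones, we get finite $E,E'$ and basic open $O\ni q$, $O'\ni q'$ with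
$$J_{a,E}\cap J_{b,E'}=\emptyset,\qquad O\cap J_{b,E'}=\emptyset,\qquad O'\cap J_{a,E}=\emptyset .$$
If $q\ne q'$, shrink further so that $O\cap O'=\emptyset$, and take any $S\in\mathcal B_u$, $S'\in\mathcal B_v$. If $q=q'$, then $(s,u)\ne(t,v)$, and we take $S,S'$ from (F2). In both cases $(O\times L(s,S))\cap(O'\times L(t,S'))=\emptyset$. The intersection $N(a;E,O,S)\cap N(b;E',O',S')$ is contained in the union of this set and the three sets
$$(J_{a,E}\cap J_{b,E'})\times L,\qquad (O\cap J_{b,E'})\times L,\qquad (O'\cap J_{a,E})\times L,$$
and all four are empty.

## 8. Two claims: density from colors, colors from width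

**Claim 1.** If $a_i\in A$ $(i<\omega)$ have pairwise distinct colors $\alpha(a_i)$ and $W_i\ni a_i$ are open, then $\bigcup_iW_i$ is dense in $X$.

*Proof.* By (3), choose finite $E_i$ with $J_{a_i,E_i}\times L\subset W_i$. Every nonempty open set of $X$ contains some $O\times\{x\}$ with $O$ nonempty and basic open in $P$: this is clear if it meets $P\times L$, and if it contains some $a\in A$ it contains some $J_{a,E}\times L$. By (F6), $O\cap J_{a_i,E_i}\ne\emptyset$ for some $i$, so $O\times\{x\}$ meets $W_i$. $\square$

**Claim 2.** Let $F\subset X$ be closed and suppose that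
$$M_F=\{x\in L:F\cap(P\times\{x\})\ne\emptyset\}$$
is infinite. Then $\alpha[F\cap A]=\rho$.

*Proof.* For $x\in M_F$ pick $r_x$ with $(r_x,x)\in F$. By (F3) there are $s\in T$ and $x_j\in M_F$ with $m_j:=n_s(x_j)$ strictly increasing. Let $S_0=\{m_j:j<\omega\}$, and let $i<\rho$ be arbitrary. By Lemma 1 there is $u\in\mathcal U$ with $S_0\in u$ and $c(u)=i$.

The points $r_{x_j}$ lie in a compact subset of $P$, by Step 1 of Section 6. By Fact 2, applied to $y_{m_j}=r_{x_j}$, there is $q\in P$ with $\{m_j:r_{x_j}\in O\}\in u$ for every neighborhood $O$ of $q$. Let $a=(s,u,q)\in A$, so $\alpha(a)=i$.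

Given any $N(a;E,O,S)$, the set $S\cap\{m_j:r_{x_j}\in O\}$ is in $u$, so it is nonempty. For $m_j$ in it, $n_s(x_j)=m_j\in S$ gives $x_j\in L(s,S)$, and $r_{x_j}\in O$, so $(r_{x_j},x_j)\in F\cap N(a;E,O,S)$. Thus $a\in\overline F=F$ and $i\in\alpha[F\cap A]$. $\square$

## 9. $X$ has $Q(\tau)$ for every infinite $\tau<\rho$

Let $F\subset X$ be closed, $\mathcal W$ an open cover of $F$, $\mathcal W=\bigcup_{i<\tau}\mathcal W_i$, and $\omega\le\tau<\rho$. Put $B_i=F\cap A\cap\bigcup\mathcal W_i$. Then $F\cap A=\bigcup_{i<\tau}B_i$.

**Case 1: $\alpha[F\cap A]=\rho$.** Here one piece alone covers $X$ up to closure. We have $\rho=\bigcup_{i<\tau}\alpha[B_i]$, and $\rho$ is regular with $\tau<\rho$, so $|\alpha[B_i]|=\rho$ for some $i$. Pick $a_k\in B_i$ $(k<\omega)$ with pairwise distinct colors, and $W_k\in\mathcal W_i$ with $a_k\in W_k$. Let $\mathcal V_i=\{W_k:k<\omega\}$ and $\mathcal V_{i'}=\emptyset$ for $i'\ne i$. By Claim 1, $\overline{\bigcup\mathcal V_i}=X\supset F$.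

**Case 2: $\alpha[F\cap A]\ne\rho$.** By Claim 2, $M_F$ is finite. Fix $i<\tau$. We choose countable subfamilies of $\mathcal W_i$, first for the points of $F$ in $P\times L$ and then for those in $A$.

(i) Let $x\in M_F$. The subspace $P\times\{x\}\cong P$ is ccc. Fact 1, applied to the traces $W\cap(P\times\{x\})$, $W\in\mathcal W_i$, gives a countable $\mathcal V_{i,x}\subset\mathcal W_i$ with
$$(P\times\{x\})\cap\bigcup\mathcal W_i\subset\overline{\bigcup\mathcal V_{i,x}} .$$

(ii) For each $a\in B_i$ choose $W_a\in\mathcal W_i$ with $a\in W_a$, and a finite $E_a$ with $J_{a,E_a}\times L\subset W_a$. By Fact 1 in the ccc space $P$, there is a countable $C_i\subset B_i$ such that $\bigcup_{a\in C_i}J_{a,E_a}$ is dense in $\bigcup_{a\in B_i}J_{a,E_a}$. We claim that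
$$B_i\subset\overline{\bigcup_{a\in C_i}W_a}.$$
Let $b\in B_i$ and let $N(b;E,O,S)$ be any basic neighborhood of $b$. It contains $J_{b,E}\times L\supset J_{b,E\cup E_b}\times L$. The set $J_{b,E\cup E_b}$ is a nonempty open subset of $J_{b,E_b}$, so it meets $J_{a,E_a}$ for some $a\in C_i$. Since $J_{a,E_a}\times L\subset W_a$, the neighborhood $N(b;E,O,S)$ meets $W_a$.

Put
$$\mathcal V_i=\bigcup_{x\in M_F}\mathcal V_{i,x}\cup\{W_a:a\in C_i\}.$$
Since $M_F$ is finite, this is a countable subfamily of $\mathcal W_i$. A point of $F\cap(P\times L)$ lies in $P\times\{x\}$ for some $x\in M_F$ and in $\bigcup\mathcal W_i$ for some $i$, so it is in $\overline{\bigcup\mathcal V_i}$ by (i). A point of $F\cap A$ lies in some $B_i$, so it is in $\overline{\bigcup\mathcal V_i}$ by (ii). Hence $F\subset\bigcup_{i<\tau}\overline{\bigcup\mathcal V_i}$.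

With Section 7 this proves Theorem B: for the last sentence of the theorem, $\rho=\omega_1$ is allowed in (a), since $\omega_1\le\mathfrak u\le\kappa$ and $\omega_1\le\mathfrak c$. With $\kappa=\mathfrak c$ and $\rho=\omega_1$ in case (b) it proves Theorem A. So the answer to the question is negative. $\blacksquare$

## 10. How Theorems B and C fit together

**The hypothesis $Q(\chi(X))$ in Theorem C(2) is sharp in the following sense.** It cannot be weakened to $Q(\tau)$ with $\tau^+=\chi(X)$. Suppose $\mathfrak c\le\tau^+\le2^{\mathfrak c}$, and apply Theorem B(b) with $\kappa=\rho=\tau^+$, which is regular and uncountable. The resulting space has $\chi(X)=\tau^+$, it has $Q(\tau)$ because $\tau<\rho$, and $|X|>2^{\chi(X)}$. In ZFC one may take $\tau=\mathfrak c$, since $\mathfrak c<\mathfrak c^+\le2^{\mathfrak c}$.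

**If $\mathfrak u=\omega_1$** (for example under CH), then the implication "strict quasi-Lindelöf, Hausdorff, $\chi(X)=\kappa$ $\Rightarrow$ $|X|\le2^\kappa$" holds for $\kappa=\omega$, by Theorem C(1), and fails for every uncountable $\kappa$, by Theorem B. Without this assumption, the arguments given here do not settle the range $\omega_1\le\chi(X)<\mathfrak u$.
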